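\title{Bunches of periodic orbits of rational maps}

\begin{abstract}
Let $f$ be a rational map of degree $d\ge2$. We show that for every $\delta>0$ there is $\varepsilon>0$ such that, for large $n$, at most $e^{\delta n}$ fixed points of $f^n$ have orbits that stay $\varepsilon$-close to a given periodic orbit for $n$ steps. In particular there are no exponentially large bunches of periodic orbits exponentially close to a Cremer fixed point. The main tool is a lower bound for the distance of $f^n$ from the identity on a small ball, proved by a quasiconformal surgery that would otherwise create $2d-1$ attracting cycles. We also show that $f^n$ has at most $8dn$ fixed points within distance $n^{-8d-1}$ of an indifferent fixed point, and that the linear order is attained by quadratic polynomials with a Cremer point.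
\end{abstract}

\section{Introduction}

Let $f:\overline{\mathbb C}\to\overline{\mathbb C}$ be a rational map of degree $d\ge2$ with Julia set $J(f)$, let $\mathrm{dist}$ be the spherical metric, and let $B(a,\rho)$ be the open spherical ball. For $n\ge1$ put $\mathrm{Per}_n=\{x\in J(f):f^n(x)=x\}$; here $n$ need not be the minimal period. The map $f^n$ has at most $d^n+1$ fixed points, and we ask how many of them can be indistinguishable, at a given resolution, along the whole orbit. For $r>0$, call a set $\mathcal P$ of fixed points of $f^n$ an \emph{$(n,r)$-bunch} if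
\[
\mathrm{dist}(f^i(p),f^i(q))<r\qquad\text{for all }p,q\in\mathcal P\text{ and }0\le i<n .
\]

\medskip
\noindent\textbf{Hypothesis H.} \emph{For every $\delta>0$ and all sufficiently large $n$, every $(n,e^{-\delta n})$-bunch contained in $\mathrm{Per}_n$ has at most $e^{\delta n}$ points.}
\medskip

For $\delta>\log d$ the bound follows from the count $d^n+1$, so the content is in small $\delta$. Expansion makes bunches trivial. For $f(z)=z^d$ the Julia set is the unit circle, on which $\mathrm{dist}$ is arc length, and $\mathrm{dist}(f(p),f(q))=d\cdot\mathrm{dist}(p,q)$ when $\mathrm{dist}(p,q)<\pi/d$. Two points of an $(n,\pi/d)$-bunch in $\mathrm{Per}_n$ therefore satisfy $\mathrm{dist}(p,q)=d^n\,\mathrm{dist}(p,q)$, and the bunch is a single point. This argument breaks down where $f$ does not expand, that is, near critical points and near indifferent periodic points in $J(f)$. Recall that a \emph{Cremer} fixed point is a fixed point $z_0$ with multiplier $f'(z_0)=e^{2\pi i\alpha}$, $\alpha\in\mathbb R\setminus\mathbb Q$,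 near which $f$ is not linearizable (not holomorphically conjugate to the rotation $z\mapsto e^{2\pi i\alpha}z$). Such a point lies in $J(f)$, and Proposition~\ref{prop:D} below shows that whole cycles of period $n$ can lie within $e^{-n^2}$ of it.

The following question is posed in \cite{Prz}. Does Hypothesis~H hold for every rational map of degree at least $2$? In particular, can there be a rational map with a Cremer fixed point $z_0$, a number $\delta>0$ and, for infinitely many $n$, a set $\mathcal P\subset\mathrm{Per}_n$ with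
\begin{equation}\label{eq:cremer}
\#\mathcal P>e^{\delta n},\qquad \mathrm{dist}(f^i(p),z_0)<e^{-\delta n}\quad\text{for all }p\in\mathcal P,\ 0\le i<n\ ?
\end{equation}

Local analysis cannot decide this: the map $z\mapsto z+\prod_{k=1}^N(z-a_k)$ has $N$ fixed points in as small a disc as we like. A bound has to use that $f$ is a global map of finite degree, and it has to use more than the degree $d^n$ of $f^n$. We use the number $2d-2$ of critical points of $f$ itself. The result is stronger than Hypothesis~H in two ways: the radius is a constant, and periodic points in the Fatou set are counted as well.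

\begin{theorem}\label{thm:A}
Let $f$ be a rational map of degree $d\ge2$. For every $\delta>0$ there are $\varepsilon>0$ and $n_0$ such that for $n\ge n_0$ and every $p$ with $f^n(p)=p$,
\[
\#\{x: f^n(x)=x,\ \mathrm{dist}(f^i(x),f^i(p))<\varepsilon\ \text{ for }0\le i<n\}\le e^{\delta n}.
\]
\end{theorem}

\begin{corollary}\label{cor:H}
Hypothesis~H holds for every rational map of degree at least $2$. Consequently no rational map with a Cremer fixed point has sets $\mathcal P\subset\mathrm{Per}_n$ satisfying \eqref{eq:cremer} for infinitely many $n$, for any $\delta>0$.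
\end{corollary}

\begin{proof}
Given $\delta$, take $\varepsilon$ and $n_0$ from Theorem~\ref{thm:A}, and let $n\ge n_0$ be so large that $e^{-\delta n}<\varepsilon$. A nonempty $(n,e^{-\delta n})$-bunch is contained in the set of Theorem~\ref{thm:A} for any one of its points $p$. For the second statement let $0<\delta'<\delta$. For large $n$ a set as in \eqref{eq:cremer} is an $(n,e^{-\delta'n})$-bunch, since $2e^{-\delta n}<e^{-\delta'n}$, and it has more than $e^{\delta'n}$ points, contrary to Hypothesis~H.
\end{proof}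

Theorem~\ref{thm:A} rests on a rigidity statement: an iterate of $f$ cannot be too close to the identity on a ball.

\begin{theorem}\label{thm:B}
Let $f$ be a rational map of degree $d\ge2$. There is $n_1=n_1(f)$ such that for $n\ge n_1$ and every spherical ball $B$ of radius $\rho\in(0,1)$,
\[
\sup_{x\in B}\mathrm{dist}(f^n(x),x)>\exp\Big(-(2n^4)^{1+\log_2 n}\,\big(n^2+\log\tfrac1\rho\big)\Big).
\]
\end{theorem}

What matters is that $(2n^4)^{1+\log_2n}=e^{O((\log n)^2)}$ grows more slowly than any exponential. The degree of $f^n-\mathrm{id}$ alone cannot give this: a rational function of degree $N$ can have size $\rho^N$ on a disc of radius $\rho$, as $z^N$ does, and here $N$ is of order $d^n$. The theorem fails in degree one, where $f$ may be a rotation of order $n$.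

Near an indifferent fixed point a variant of the method gives a much sharper count.

\begin{theorem}\label{thm:C}
Let $f$ be a rational map of degree $d\ge2$ with $f(z_0)=z_0$ and $|f'(z_0)|=1$. For all large $n$, the map $f^n$ has at most $8dn$ fixed points in $B(z_0,n^{-8d-1})$.
\end{theorem}

This excludes \eqref{eq:cremer} by itself, since $e^{-\delta n}<n^{-8d-1}$ and $8dn<e^{\delta n}$ for large $n$. The hypothesis $|f'(z_0)|=1$ cannot be dropped: for $f(z)=z^2$ and $z_0=1$ the roots of unity of order $2^n-1$ are fixed by $f^n$, and exponentially many of them lie in $B(1,n^{-17})$. The linear order in Theorem~\ref{thm:C} is optimal.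

\begin{proposition}\label{prop:D}
There are quadratic polynomials with a Cremer point at $0$ such that for infinitely many $n$ the point $0$ and a cycle of exact period $n$, all in the Julia set, lie in $B(0,e^{-n^2})$. This gives $n+1$ points of $\mathrm{Per}_n$.
\end{proposition}

The proof of Theorem~\ref{thm:A} has two halves. A covering argument (Sections~\ref{sec:cover} and~\ref{sec:A}) shows that a bunch of $e^{\delta n}$ points yields a disc of exponentially small radius that still contains $e^{2\delta n/3}$ fixed points of $f^n$ and on whose double $f^n$ is bounded in a chart. A bounded holomorphic function with $N$ zeros is exponentially small in $N$, so $f^n$ is doubly exponentially close to the identity on that disc. This contradicts Theorem~\ref{thm:B}. To prove Theorem~\ref{thm:B} (Section~\ref{sec:B}) we observe that a map very close to the identity can be given any local dynamics by a tiny perturbation. We give it $2d-1$ attracting cycles and make the perturbed map conjugate to a rational map of degree $d$, which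 has at most $2d-2$. Section~\ref{sec:tools} collects the tools and Section~\ref{sec:model} carries out the surgery for $n=1$. Theorem~\ref{thm:C} and Proposition~\ref{prop:D} are proved in Sections~\ref{sec:C} and~\ref{sec:D}; they are not used for Theorem~\ref{thm:A}.

\section{Tools}\label{sec:tools}

\subsection{The spherical metric}
We normalize $\mathrm{dist}$ to have density $2|dz|/(1+|z|^2)$; another normalization changes distances by a constant factor, which is irrelevant for us. The spherical derivative $f^\#(z)=|f'(z)|(1+|z|^2)/(1+|f(z)|^2)$ is multiplicative under composition and equals $1$ for rotations. We fix an upper bound $L\ge2$ for $f^\#$, so that $\mathrm{dist}(f(x),f(y))\le L\,\mathrm{dist}(x,y)$. We write $\mathbb D_r=\{|x|<r\}$ and $D(x,r)$ for Euclidean discs. For $a\in\overline{\mathbb C}$, let $\sigma_a$ be a rotation of the sphere taking $a$ to $0$; it is a M\"obius map and serves as a chart centered at $a$. We have $\mathrm{dist}(a,x)=2\arctan|\sigma_a(x)|$, hence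
\begin{equation}\label{eq:S1}
\mathrm{dist}(a,x)<\tfrac\pi2\iff|\sigma_a(x)|<1,\quad\text{and then}\quad|\sigma_a(x)|\le\mathrm{dist}(a,x)\le2|\sigma_a(x)|.
\end{equation}
In the standard coordinate, and so in every chart $\sigma_a$ or $1/\sigma_a$,
\begin{equation}\label{eq:S2}
\mathrm{dist}(z,z')\le2|z-z'|,\qquad\text{and}\qquad|z-z'|\le\mathrm{dist}(z,z')\ \text{ if }|z|,|z'|<1,
\end{equation}
because the density is at most $2$, and at least $1$ on the hemisphere $\{|z|<1\}$, which is geodesically convex.

\subsection{Many zeros}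
Let $F$ be holomorphic on $\mathbb D_R$ with $|F|\le1$, and let $a_1,\dots,a_N$ be distinct zeros of $F$. The Blaschke factors $b_k(z)=R(z-a_k)/(R^2-\bar a_kz)$ have modulus tending to $1$ at the boundary, so the maximum principle for $F/\prod b_k$ gives
\begin{equation}\label{eq:blaschke}
|F(z)|\le\prod_{k=1}^N\left|\frac{R(z-a_k)}{R^2-\bar a_kz}\right|\qquad(|z|<R).
\end{equation}

\subsection{A vector field with $2d-1$ sinks}
Put $K=4d-2$ and $a_j=\frac{j-1}{2d}$ for $1\le j\le 2d-1$; thus $a_1=0$. By Hermite interpolation ($K$ conditions) there is a polynomial $v$ of degree at most $K-1$ with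
\[
v(a_j)=0,\qquad v'(a_j)=-1\qquad(1\le j\le 2d-1).
\]
The $a_j$ are sinks of the vector field $v$. For $d=2$ a polynomial of the same shape is $-w(w^2-1)(w^2-4)$, with sinks $0,\pm2$ separated by sources $\pm1$. Fix $\kappa\in(0,\frac1{8d})$ such that $|v(w)+(w-a_j)|\le\frac14|w-a_j|$ on $W_j=\{|w-a_j|\le\kappa\}$ for all $j$. The closed discs $\{|w-a_j|\le2\kappa\}$ are pairwise disjoint and lie in $\mathbb D_1$. Fix $C_v\ge1$ with $|v(w)|\le C_v\max(1,|w|)^{K-1}$ and $|v(w)/w|\le C_v\max(1,|w|)^{K-2}$. All of $v,\kappa,C_v$ depend only on $d$.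

\begin{lemma}\label{lem:sink}
Let $0<\gamma<1$ and let $G$ be holomorphic near $W_j$, with $G(w)=w+\gamma(v(w)+\omega(w))$ and $|\omega|\le\kappa/8$ on $W_j$. Then $G(W_j)\subset\mathrm{int}\,W_j$, and $G$ has an attracting fixed point in $\mathrm{int}\,W_j$.
\end{lemma}

\begin{proof}
Write $G(w)-a_j=(1-\gamma)(w-a_j)+\gamma\,(v(w)+w-a_j)+\gamma\,\omega(w)$. On $W_j$ the right side has modulus at most $(1-\frac34\gamma)\kappa+\frac18\gamma\kappa<\kappa$. By Rouch\'e's theorem on $\partial W_j$, the function $(w-a_j)-(G(w)-a_j)$ has a zero $\alpha$ inside. By the Schwarz lemma $|G'(\alpha)|\le1$, with equality only if $G$ is an automorphism of the disc, and $G$ is not onto.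
\end{proof}

\subsection{Surgery}
A holomorphic perturbation of $f$ defined near a point does not extend to a rational map of the same degree. We extend it smoothly, by cutting off a polynomial far away, and then restore holomorphy by changing the complex structure. Fix a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$ and $|\chi'|\le2$.

\begin{lemma}\label{lem:cutoff}
Let $h$ be a polynomial, $R>0$, $|h|\le S$ on $\{|\zeta|\le3R\}$, and $0<\gamma S\le R/6$. Then $H(\zeta)=\zeta+\gamma\chi(|\zeta|/R)h(\zeta)$, $H(\infty)=\infty$, is an orientation-preserving diffeomorphism of $\overline{\mathbb C}$ which is holomorphic off $V=\{R\le|\zeta|\le2R\}$ and equals $\mathrm{id}+\gamma h$ on $\{|\zeta|\le R\}$. Moreover $|H(\zeta)-\zeta|\le\gamma S$ on $\mathbb C$, and $|H|\ge R/2$ on $V$.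
\end{lemma}

\begin{proof}
Let $g=H-\mathrm{id}$. It is smooth, supported in $\{|\zeta|\le 2R\}$, and $|g|\le\gamma S\le R/6$. By Cauchy's estimate $|h'|\le S/R$ on $\{|\zeta|\le2R\}$, so $g$ has Lipschitz constant at most $\gamma(S/R+2S/R)\le\frac12$. For each $\xi\in\mathbb C$ the map $\zeta\mapsto\xi-g(\zeta)$ is a contraction, so $H(\zeta)=\xi$ has exactly one solution. From $|\partial g|+|\bar\partial g|\le\frac12$ we get $|\bar\partial g|<|1+\partial g|$, so the Jacobian $|1+\partial g|^2-|\bar\partial g|^2$ of $H$ is positive. Near $\infty$, $H$ is the identity.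
\end{proof}

We recall the facts on quasiconformal maps that we need. A \emph{Beltrami coefficient} is a measurable function $\mu$ with $|\mu|<1$ almost everywhere, regarded as a field of infinitesimal ellipses; $\mu=0$ is the field of circles, and $|\mu|$ does not depend on the holomorphic chart. An orientation-preserving local diffeomorphism $\varphi$ pulls such a field back by its differential. One has $(\varphi\circ\psi)^*=\psi^*\varphi^*$ and $\varphi^*0=\mu_\varphi:=\bar\partial\varphi/\partial\varphi$, and $|\varphi^*\mu|=|\mu\circ\varphi|$ if $\varphi$ is holomorphic. The measurable Riemann mapping theorem states that for $\|\mu\|_\infty<1$ there is a quasiconformal homeomorphism $\Phi$ of $\overline{\mathbb C}$ with $\mu_\Phi=\mu$ almost everywhere. For a diffeomorphism $\varphi$ one has $\mu_{\Phi\circ\varphi}=\varphi^*\mu_\Phi$, and if two quasiconformal embeddings $\Phi_1,\Phi_2$ of an open set have the same coefficient almost everywhere, then $\Phi_2\circ\Phi_1^{-1}$ is holomorphic. Finally, by Fatou's theorem every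 attracting cycle of a rational map of degree $d\ge2$ attracts a critical point; there are at most $2d-2$ critical points, hence at most $2d-2$ attracting cycles.

\begin{lemma}\label{lem:surgery}
Let $H$ be an orientation-preserving diffeomorphism of $\overline{\mathbb C}$, holomorphic off a closed set $V$, and let $\tilde f=f\circ H$. Let $E$ be an open set with $E\cap V=\emptyset$, $\tilde f(E)\subset E$ and $\tilde f(V)\subset E$. Then $\tilde f$, which is holomorphic on $E$, has at most $2d-2$ attracting cycles in $E$.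
\end{lemma}

The hypotheses say that an orbit meets $V$ at most once, so that the distortion of $H$ does not accumulate under iteration.

\begin{proof}
The map $\tilde f$ is a local diffeomorphism off a finite set; below we ignore the countable set of points whose orbits meet it. The open sets $\tilde f^{-k}(E)$ increase with $k$; let $U$ be their union. Put $\mu=0$ off $U$ and $\mu=(\tilde f^k)^*0$ on $\tilde f^{-k}(E)$. This is consistent: $\tilde f^*0=0$ on $E$, so $(\tilde f^{k+1})^*0=(\tilde f^k)^*(\tilde f^*0)=(\tilde f^k)^*0$ on $\tilde f^{-k}(E)$. In particular $\mu=0$ on $E$.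

Let $x\in U\setminus E$ and let $k\ge1$ be the first time with $\tilde f^k(x)\in E$. If $\tilde f^i(x)\in V$ with $i<k$, then $\tilde f^{i+1}(x)\in E$, so $i=k-1$. Hence $\tilde f^{k-1}$ is holomorphic near $x$, and since $\tilde f^*0=H^*0=\mu_H$ we get $|\mu(x)|=|\mu_H(\tilde f^{k-1}(x))|$. As $|\mu_H|$ is continuous and less than $1$ on the sphere, $\|\mu\|_\infty<1$.

We have $x\in U$ if and only if $\tilde f(x)\in U$. On $U$ the identity $\tilde f^*\mu=\mu$ holds by definition. If $x\notin U$, then $x\notin V$ because $V\subset\tilde f^{-1}(E)$, so $\tilde f$ is holomorphic near $x$ and $|\tilde f^*\mu(x)|=|\mu(\tilde f(x))|=0$. Thus $\tilde f^*\mu=\mu$ almost everywhere.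

Let $\Phi$ be quasiconformal with $\mu_\Phi=\mu$. Near a point where $\tilde f$ is a local diffeomorphism, $\Phi\circ\tilde f$ and $\Phi$ have the same coefficient. So $\Phi\tilde f\Phi^{-1}$ is holomorphic off a finite set and continuous, hence rational, and counting preimages shows that its degree is $d$. Since $\mu=0$ on $E$, the map $\Phi$ is holomorphic and injective there, so it sends attracting cycles in $E$ to attracting cycles. Fatou's bound concludes the proof.
\end{proof}

\section{The surgery for a single step}\label{sec:model}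

The mechanism is visible for $n=1$. Suppose that $f$ is close to the identity near $0$ and that the coordinate is chosen so that $f(\infty)=0$. The second condition is what sends the annulus $V$, which is close to $\infty$, into the invariant set.

\begin{proposition}\label{prop:model}
Let $C_0\ge1$. There is $t_0=t_0(d,C_0)>0$ such that, if $f$ has degree $d\ge2$ and $|f(\zeta)|\le C_0/|\zeta|$ for $|\zeta|\ge C_0$, then $\sup_{|\zeta|\le3t}|f(\zeta)-\zeta|>\frac18\kappa\,t^{8d-5}$ for $0<t\le t_0$.
\end{proposition}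

\begin{proof}
Suppose the supremum $\tau$ is at most $\frac18\kappa t^{8d-5}$. Put $w=\zeta/t$ and
\[
h(\zeta)=t\,v(w),\qquad R=\frac{4C_0}{\kappa t},\qquad\gamma=t^{2(K-1)}=t^{8d-6}.
\]
On $\{|\zeta|\le3R\}$ we have $|h|\le S:=tC_v(3R/t)^{K-1}=Ct^{1-2(K-1)}$ with $C=C(d,C_0)$, so $\gamma S=Ct\le R/6$ for small $t$. Let $H$, $V$ be as in Lemma~\ref{lem:cutoff} and $\tilde f=f\circ H$. For $|w|\le2$ and small $t$ we have $|H(\zeta)|\le2t+\gamma tC_v2^{K-1}\le3t$, so $|\tilde f(\zeta)-H(\zeta)|\le\tau$. In the coordinate $w$ this says that $\tilde f$ is $w+\gamma(v(w)+\omega(w))$ with $|\omega|\le\tau/(\gamma t)\le\kappa/8$. By Lemma~\ref{lem:sink}, $\tilde f$ preserves the open set $E=\bigcup_j\mathrm{int}\,W_j$ and has $2d-1$ attracting fixed points in it. On $V$ we have $|H|\ge R/2\ge C_0$, so $|\tilde f|\le2C_0/R=\kappa t/2$, that is, $\tilde f(V)\subset\mathrm{int}\,W_1$. This contradicts Lemma~\ref{lem:surgery}.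
\end{proof}

The proof is a chain of scales. To send $V$ into a disc of size $t$, the radius $R$ must be of order $1/t$. The polynomial $h$ is then huge on $V$, which forces the amplitude $\gamma$ to be small. The perturbation dominates the dynamics only if $\tau\ll\gamma t$.

Suppose now that it is $f^m$ that is close to the identity, near a point $x_0$ with orbit $x_i=f^i(x_0)$. Perturbing $f^m$ would replace $d$ by $d^m$, so we perturb $f$, and the perturbation acts at every step. We therefore make $h$ vanish to high order at $x_1,\dots,x_{m-1}$. The size of such an $h$ on $V$ depends on how well the points $x_i$ are separated, and they need not be separated: a smaller iterate $f^j$ may also be close to the identity. In that case we pass to the smaller iterate.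

\section{Iterates are not close to the identity}\label{sec:B}

Write $\Delta_j(x)=\mathrm{dist}(f^j(x),x)$. In this section, for $D=\{|\sigma_a|<r\}$ we put $\frac12D=\{|\sigma_a|<r/2\}$. The surgery gives the following statement.

\begin{proposition}\label{prop:key}
There is $n_2=n_2(f)$ with the following property. Let $n\ge n_2$, $1\le m\le n$, $a\in\overline{\mathbb C}$, $0<r\le L^{-n}/100$, $D=\{|\sigma_a|<r\}$ and $0<\theta\le re^{-n^2}$. If $\Delta_m\le\theta^{n^4}$ on $D$, then there is $j$ with $1\le j<m$ and $\Delta_j\le\theta$ on $\frac12D$.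
\end{proposition}

For $m=1$ this says that the hypothesis is never satisfied.

\subsection{Descent: proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:key}}
If $f^m$ and $f^j$ are both close to the identity, so is $f^{m-j}$. One of $j$ and $m-j$ is at most $m/2$, so the proposition can be applied only $\log_2n$ times before $m$ is exhausted. Each application costs a root of order $n^4$, which explains the form of the bound.

Let $X=n^2+\log\frac1\rho$ and $\tau_0=\exp(-(2n^4)^{1+\log_2n}X)$, and suppose $\Delta_n\le\tau_0$ on $B=B(a,\rho)$. Use the chart $z=\sigma_a$. Put $\rho_0=\min(\rho/2,L^{-n}/100)$, $\rho_s=4^{-s}\rho_0$ and $D_s=\{|z|<\rho_s\}$; by \eqref{eq:S1}, $D_0\subset B$. Define $\theta_s=\tau_s^{1/n^4}$ and $\tau_{s+1}=2\theta_s$. We show by induction that for every $s\ge0$ there is an integer $m_s$ with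
\begin{equation}\label{eq:descent}
1\le m_s\le n2^{-s},\qquad\Delta_{m_s}\le\tau_s\ \text{ on }D_s .
\end{equation}
For $s>\log_2n$ this is absurd, which proves the theorem.

Take $m_0=n$. Suppose \eqref{eq:descent} holds for $s$; then $s\le\log_2n$. For such $s$ we have $\log\frac1{\tau_s}\ge(2n^4)^{1+\log_2n-s}X\ge2n^4X$. Indeed, this holds for $s=0$, and $\log\frac1{\tau_s}\ge2n^4\log2$ implies $\log\frac1{\tau_{s+1}}=\frac1{n^4}\log\frac1{\tau_s}-\log2\ge\frac1{2n^4}\log\frac1{\tau_s}$. Hence $\theta_s\le e^{-2X}\le\rho e^{-2n^2}$. Since $\rho_s\ge n^{-2}\rho_0\ge\rho L^{-n}n^{-2}/100\ge\rho e^{-n^2}$ for large $n$, we obtain $\theta_s\le\rho_se^{-n^2}$. Proposition~\ref{prop:key} gives $1\le j<m_s$ with $\Delta_j\le\theta_s$ on $\frac12D_s$. Put $m_{s+1}=\min(j,m_s-j)\le m_s/2$.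

If $m_{s+1}=j$, then \eqref{eq:descent} holds for $s+1$ because $D_{s+1}\subset\frac12D_s$. Otherwise let $|z'|<\rho_s/4$. On $\frac12D_s$ the map $f^j$ takes values in $\{|z|<1\}$ by \eqref{eq:S1}, and $|f^j(z)-z|\le\theta_s$ by \eqref{eq:S2}. On the circle $|z|=0.4\rho_s$ we have $\theta_s<0.15\rho_s\le|z-z'|$, so by Rouch\'e's theorem there is $z$ with $|z|<0.4\rho_s$ and $f^j(z)=z'$. Then
\[
\Delta_{m_s-j}(z')=\mathrm{dist}(f^{m_s}(z),f^j(z))\le\Delta_{m_s}(z)+\Delta_j(z)\le\tau_s+\theta_s\le\tau_{s+1}.
\]
This completes the induction. \qed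

\medskip
The rest of the section proves Proposition~\ref{prop:key}. Put $\tau=\theta^{n^4}$ and suppose, for a contradiction, that
\begin{equation}\label{eq:hyp}
\Delta_m\le\tau\ \text{ on }D,\qquad\sup_{\frac12D}\Delta_j>\theta\ \text{ for }1\le j<m .
\end{equation}
Let $\eta=\theta^{145n}$. The hypothesis $\theta\le re^{-n^2}$ is used in the following form: for constants $C,k$ depending only on $f$, and $n\ge n(C,k,f)$,
\begin{equation}\label{eq:absorb}
Cn^kL^{kn}\le Cn^kL^{kn}/r\le e^{n^2}/r\le\theta^{-1}\le\eta^{-1}.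
\end{equation}
So one power of $\theta$ or $\eta$ absorbs any such factor. We use \eqref{eq:absorb} finitely many times, and $n_2$ is the largest of the thresholds; it does not depend on $m,a,r,\theta$.

\subsection{A point with a separated orbit}
By \eqref{eq:hyp}, each $\Delta_j$ is not too small at some point, which depends on $j$. We need one point for all $j$. A bounded holomorphic function that is not small at one point is small only on a set of small area, and there are fewer than $n$ such sets.

\begin{lemma}\label{lem:sep}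
There is $x\in\frac12D$ with $\Delta_j(x)\ge\theta^{144n}$ for all $1\le j<m$.
\end{lemma}

\begin{proof}
Use the chart $z=\sigma_a$. The spherical diameter of $D$ is at most $4r$, so that of $f^j(D)$ is at most $4L^nr\le\frac1{25}$ for $0\le j\le n$; this is where $r\le L^{-n}/100$ is needed. If $\Delta_j(a)\ge\frac14$, then $\Delta_j\ge\frac14-\frac2{25}>\theta^{144n}$ on all of $D$.

Let $\Delta_j(a)<\frac14$. Then $f^j(D)\subset\{|z|<0.3\}$ by \eqref{eq:S1}, so $F_j(z)=f^j(z)-z$ is holomorphic on $D$ with $|F_j|\le1$, and $\frac12\Delta_j\le|F_j|\le\Delta_j$ by \eqref{eq:S2}. Choose $c_j\in\frac12D$ with $|F_j(c_j)|>\theta/2$. Let $T=\log\frac1\theta$. The function $u_j=\log(1/|F_j|)\ge0$ is superharmonic, and $u_j(c_j)\le T+\log2\le2T$. Let $\varphi$ be a M\"obius automorphism of $D$ with $\varphi(0)=c_j$. The mean value inequality for $u_j\circ\varphi$ and a change of variables give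
\[
\int_Du_j\,|(\varphi^{-1})'|^2\,dA=\int_Du_j\circ\varphi\,dA\le\pi r^2\cdot2T .
\]
With $c=c_j/r$, $|c|<\frac12$, we have $|(\varphi^{-1})'(z)|=(1-|c|^2)/|1-\bar cz/r|^2\ge\frac{3/4}{9/4}=\frac13$. Hence $\int_Du_j\,dA\le18\pi r^2T$, and the set $\{u_j>144nT\}$ has area at most $\pi r^2/(8n)$. The union of these sets over fewer than $n$ indices has area less than $\pi r^2/8$, while $\frac12D$ has area $\pi r^2/4$. A point $x\in\frac12D$ outside the union satisfies $\Delta_j(x)\ge|F_j(x)|\ge e^{-144nT}$.
\end{proof}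

Fix such an $x$ and put $x_i=f^i(x)$. Since $\mathrm{dist}(x_m,x_0)\le\tau\le\frac12\theta^{144n}$,
\begin{equation}\label{eq:xm}
\mathrm{dist}(x_m,x_k)\ge\tfrac12\theta^{144n}\qquad(1\le k\le m-1).
\end{equation}
For $0\le i<j\le m-1$ the map $f^{m-j}$ sends $x_j$ to $x_m$ and $x_i$ to $x_{m-j+i}$, where $1\le m-j+i\le m-1$. By \eqref{eq:xm} and \eqref{eq:absorb},
\begin{equation}\label{eq:sep}
\mathrm{dist}(x_i,x_j)\ge\tfrac12L^{-n}\theta^{144n}\ge\theta^{144n+1}\ge2\eta .
\end{equation}

\subsection{The point at infinity}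
In Proposition~\ref{prop:model} the point $\infty$ was mapped to the center of the construction. Here we need a point $b$ with $f(b)$ close to $x_0$ and $b$ away from the orbit. We take a second preimage of $x_m$.

\begin{lemma}\label{lem:inj}
If $f(y)=f(y')$ and $y\ne y'$, then $\mathrm{dist}(y,y')\ge f^\#(y)/(8L^2)$.
\end{lemma}

\begin{proof}
Let $r_f=\frac1{2L}$ and $G=\sigma_{f(y)}\circ f\circ\sigma_y^{-1}$. Points of $\mathbb D_{r_f}$ correspond to points within $1/L$ of $y$, whose images are within $1$ of $f(y)$. So $G$ maps $\mathbb D_{r_f}$ into $\mathbb D_1$, with $G(0)=0$ and $|G'(0)|=f^\#(y)$. The $k$-th Taylor coefficient of $G$ is at most $r_f^{-k}$, so $|G(z)-G'(0)z|\le2|z|^2/r_f^2$ for $|z|\le r_f/2$. Let $z=\sigma_y(y')\neq0$. If $|z|\le r_f/2$, then $G(z)=0$ gives $|z|\ge r_f^2f^\#(y)/2=f^\#(y)/(8L^2)$, and \eqref{eq:S1} applies. If $|z|>r_f/2$, then $\mathrm{dist}(y,y')\ge r_f/2=\frac1{4L}\ge f^\#(y)/(4L^2)$.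
\end{proof}

In the chart $z=\sigma_a$ we have $|f^m(z)-z|\le\tau$ on $D$, so Cauchy's estimate at $x\in\frac12D$ gives $|(f^m)'(x)-1|\le2\tau/r\le\frac12$. As $|f^m(x)|<1$, we get $(f^m)^\#(x)\ge\frac14$. This number is the product of the $f^\#(x_i)\le L$, $0\le i<m$, so $f^\#(x_{m-1})\ge L^{-n}/4>0$. Thus $x_{m-1}$ is a simple preimage of $x_m$, and since $d\ge2$ there is $b\ne x_{m-1}$ with $f(b)=x_m$. Lemma~\ref{lem:inj} and \eqref{eq:absorb} give $\mathrm{dist}(b,x_{m-1})\ge L^{-n-2}/32\ge\theta\ge2\eta$. For $0\le i\le m-2$, \eqref{eq:xm} gives $\mathrm{dist}(b,x_i)\ge L^{-1}\mathrm{dist}(x_m,x_{i+1})\ge2\eta$, as in \eqref{eq:sep}.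

From now on we use the coordinate $\zeta=1/\sigma_b$, in which $b=\infty$ and $\mathrm{dist}(\zeta,b)=2\arctan(1/|\zeta|)\le2/|\zeta|$. Let $\zeta_i$ be the coordinate of $x_i$, $0\le i<m$. The separation just proved and \eqref{eq:S2} give
\begin{equation}\label{eq:zeta}
|\zeta_i|\le\eta^{-1},\qquad|\zeta_i-\zeta_j|\ge\eta\quad(i\ne j).
\end{equation}
To convert spherical estimates into Euclidean ones we use
\begin{equation}\label{eq:star}
|\zeta|\le2\eta^{-1},\ \ \mathrm{dist}(\zeta,\zeta')<\eta/5\quad\Longrightarrow\quad|\zeta-\zeta'|\le9\eta^{-2}\,\mathrm{dist}(\zeta,\zeta').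
\end{equation}
Indeed, on $\{|\zeta|\le4\eta^{-1}\}$ the density is at least $\frac2{17}\eta^2$. A path from $\{|\zeta|\le2\eta^{-1}\}$ to the circle $|\zeta|=4\eta^{-1}$ has spherical length at least $\frac4{17}\eta>\frac15\eta$, so the geodesic from $\zeta$ to $\zeta'$ stays where the density bound holds.

\subsection{The perturbation}
Put
\[
t=\eta^{4Kn},\qquad\gamma=t^{4Kn},\qquad R=\frac{100L}{\kappa\eta^2t},\qquad w=\frac{\zeta-\zeta_0}t,
\]
\[
h(\zeta)=t\,v(w)\prod_{i=1}^{m-1}\Big(\frac{\zeta-\zeta_i}{\zeta_0-\zeta_i}\Big)^K .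
\]
The product is close to $1$ at scale $t$ around $\zeta_0$. Near $\zeta_i$ the factor $t\,v(w)$ has size about $t^{1-(K-1)}$, and vanishing of order $K$ at scale $t$ contributes $t^K$. The result is of order $t^2$, smaller by a factor $t$ than the push of order $t$ near $\zeta_0$. The other factors cost $\eta^{-O(n)}$, which dictates the choice of $t$. The three estimates are as follows.

\emph{Near $\zeta_0$.} If $|w|\le2$, each of the at most $Kn$ factors equals $1+\frac{\zeta-\zeta_0}{\zeta_0-\zeta_i}$ with second term at most $2t/\eta$. The product differs from $1$ by at most $e^{2Knt/\eta}-1\le4Knt/\eta\le\eta$, because $t\le\eta^3$ and $4Kn\eta\le1$. So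
\begin{equation}\label{eq:h1}
|h(\zeta)-t\,v(w)|\le C_v2^{K-1}\eta t\qquad(|w|\le2).
\end{equation}

\emph{Near $\zeta_i$, $1\le i\le m-1$.} If $|\zeta-\zeta_i|\le\eta^{-3}t$, then $|\zeta-\zeta_k|\le3/\eta$ for all $k$ by \eqref{eq:zeta}, and
\[
|h(\zeta)|\le tC_v\Big(\frac3{\eta t}\Big)^{K-1}\Big(\frac t{\eta^4}\Big)^K\Big(\frac3{\eta^2}\Big)^{Kn}=t^2\,C_v3^{K-1+Kn}\,\eta^{-(5K-1+2Kn)} .
\]
Since $3\le L^2$, \eqref{eq:absorb} gives $C_v3^{K-1+Kn}\le\eta^{-1}$, and $5K+2Kn\le3Kn$ for $n\ge5$. Hence
\begin{equation}\label{eq:h2}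
|h(\zeta)|\le t^2\eta^{-3Kn}=t\eta^{Kn}\le t\eta^4\qquad(|\zeta-\zeta_i|\le\eta^{-3}t).
\end{equation}

\emph{Globally.} We have $R>2/\eta$ and $4R\le\eta^{-3}t^{-1}\le\eta t^{-2}$. If $|\zeta|\le3R$, then $|\zeta-\zeta_k|\le4R$, so $|w|\le t^{-3}$ and each factor of the product is at most $t^{-2}$. Since $tC_v\le1$ and $3(K-1)\le Kn$, we get $|h|\le t^{-3(K-1)-2Kn}\le S:=t^{-3Kn}$. Thus $\gamma S=t^{Kn}\le t\le R/6$.

Let $H$ and $V=\{R\le|\zeta|\le2R\}$ be as in Lemma~\ref{lem:cutoff}, and $\tilde f=f\circ H$. Then $|H(\zeta)-\zeta|\le t$ on $\mathbb C$. The exponent $n^4$ in Proposition~\ref{prop:key} enters only now: $\gamma t\eta^3=\theta^{145n(16K^2n^2+4Kn+3)}$, and this exponent is at most $n^4$ for large $n$, so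
\begin{equation}\label{eq:tau}
\tau\le\gamma t\eta^3 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25,even odd rule] (0,0) circle (3.4) (0,0) circle (2.8);
\draw (0,0) circle (3.4);
\draw (0,0) circle (2.8);
\node at (0,3.1) {$V$};
\draw[dashed] (-1.2,0) circle (1.15);
\draw (-1.2,0) circle (0.14);
\draw (-0.78,0) circle (0.14);
\draw (-0.36,0) circle (0.14);
\node at (-1.2,0.33) {\scriptsize $W_1$};
\node at (-0.78,0.33) {\scriptsize $W_2$};
\node at (-0.36,0.33) {\scriptsize $W_3$};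
\node at (-1.2,-0.6) {\scriptsize $|w|<2$};
\fill (0.5,1.8) circle (0.05) node[above] {$\zeta_1$};
\fill (1.9,0.5) circle (0.05) node[right] {$\zeta_2$};
\fill (0.7,-1.8) circle (0.05) node[below] {$\zeta_{m-1}$};
\draw[->] (-0.4,0.92) -- (0.35,1.67);
\draw[->] (0.68,1.65) -- (1.75,0.65);
\draw[->,dotted,thick] (1.8,0.3) -- (0.8,-1.6);
\draw[->] (0.52,-1.7) -- (-0.4,-0.92);
\draw[->,thick] (-3.1,0) -- (-1.38,0);
\end{tikzpicture}
\caption{The perturbed map $\tilde f$ for $d=2$, not to scale. The small disc $|w|<2$ around $\zeta_0$ travels along $\zeta_1,\dots,\zeta_{m-1}$, where the perturbation is negligible, and returns after $m$ steps; the return map contracts each of $W_1,W_2,W_3$ into itself. The annulus $V$, the only place where $\tilde f$ is not holomorphic, is close to $\infty$ and is mapped into $W_1$.}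
\label{fig:surgery}
\end{figure}

\subsection{The return map}
We show that $\tilde f^m$ is close to $H$ near $\zeta_0$ (Figure~\ref{fig:surgery}), by comparing the $\tilde f$-orbit of $\zeta$ with the $f$-orbit of $H(\zeta)$. Let $|w|\le2$, $\zeta=\zeta_0+tw$, $y_i=\tilde f^i(\zeta)$ and $z_i=f^i(H(\zeta))$; then $y_1=z_1$. Since $|H(\zeta)-\zeta_0|\le3t$, we have $\mathrm{dist}(H(\zeta),x_0)\le6t$ and $\mathrm{dist}(z_i,x_i)\le6L^nt$ for $i\le m$. We claim that
\begin{equation}\label{eq:shadow}
\mathrm{dist}(y_i,z_i)\le\gamma t\eta^3\ \ (1\le i\le m),\qquad|y_i-\zeta_i|\le\eta^{-3}t\ \ (1\le i\le m-1).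
\end{equation}
The first bound holds for $i=1$. Suppose it holds for all indices $k\le i$, where $i\le m-1$. For such $k$, $\mathrm{dist}(y_k,x_k)\le7L^nt<\eta/5$, so \eqref{eq:star} and \eqref{eq:absorb} give $|y_k-\zeta_k|\le63L^n\eta^{-2}t\le\eta^{-3}t$, the second bound. Then \eqref{eq:h2} gives $\mathrm{dist}(H(y_k),y_k)\le2\gamma t\eta^4$, and since $y_{k+1}=f(H(y_k))$ and $z_{k+1}=f(z_k)$,
\[
\mathrm{dist}(y_{k+1},z_{k+1})\le L\big(\mathrm{dist}(y_k,z_k)+2\gamma t\eta^4\big).
\]
Iterating from $\mathrm{dist}(y_1,z_1)=0$, we get $\mathrm{dist}(y_{i+1},z_{i+1})\le2nL^n\gamma t\eta^4\le\gamma t\eta^3$. This proves \eqref{eq:shadow}.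

As $x_0\in\frac12D$ and $\mathrm{dist}(H(\zeta),x_0)\le6t<r/2$, \eqref{eq:S2} in the chart $\sigma_a$ shows that $H(\zeta)\in D$, so $\mathrm{dist}(z_m,H(\zeta))\le\tau$. By \eqref{eq:tau} and \eqref{eq:shadow}, $\mathrm{dist}(y_m,H(\zeta))\le2\gamma t\eta^3$, and \eqref{eq:star} gives $|y_m-H(\zeta)|\le18\gamma t\eta$. The points $\zeta,y_1,\dots,y_{m-1}$ lie in $\{|\zeta|\le2/\eta\}\subset\mathbb D_R$, where $H=\mathrm{id}+\gamma h$ is holomorphic. With \eqref{eq:h1} we conclude that in the coordinate $w$ the map $\tilde f^m$ is holomorphic on $\{|w|<2\}$ and equal to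
\[
w+\gamma\big(v(w)+\omega(w)\big),\qquad|\omega|\le(C_v2^{K-1}+18)\,\eta\le\kappa/8 .
\]

Regard the $W_j$ as discs in the $\zeta$-plane through the coordinate $w$. By Lemma~\ref{lem:sink}, $\tilde f^m(W_j)\subset\mathrm{int}\,W_j$, and $\tilde f^m$ has an attracting fixed point $\alpha_j\in\mathrm{int}\,W_j$. For $1\le i<m$ the point $\tilde f^i(\alpha_j)$ is within $\eta^{-3}t$ of $\zeta_i$, and $|\zeta_i-\zeta_0|\ge\eta>2t+\eta^{-3}t$. So the cycle of $\alpha_j$ meets $\{|w|<2\}$ only at $\alpha_j$, and the $\alpha_j$ lie on $2d-1$ distinct attracting cycles.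

Let $E=\bigcup_j\bigcup_{0\le i<m}\tilde f^i(\mathrm{int}\,W_j)$. It contains these cycles, it is open because $\tilde f$ is an open map, $\tilde f(E)\subset E$, and $E\subset\{|\zeta|\le2/\eta\}$ is disjoint from $V$. For $\zeta\in V$ we have $|H(\zeta)|\ge R/2$, so $\mathrm{dist}(H(\zeta),b)\le4/R$, and since $f(b)=x_m$,
\[
\mathrm{dist}(\tilde f(\zeta),x_0)\le\frac{4L}R+\tau=\frac{\kappa\eta^2t}{25}+\tau<\frac\eta5 .
\]
By \eqref{eq:star} and \eqref{eq:tau}, $|\tilde f(\zeta)-\zeta_0|\le\frac9{25}\kappa t+9\gamma t\eta<\kappa t$. Thus $\tilde f(V)\subset\mathrm{int}\,W_1\subset E$. Lemma~\ref{lem:surgery} allows at most $2d-2$ attracting cycles in $E$. This contradiction proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:B}. \qed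

\section{A covering lemma}\label{sec:cover}

To apply \eqref{eq:blaschke} to $f^n-\mathrm{id}$ we need a disc that contains many points of the bunch and whose double is mapped by $f^n$ into a chart. Discs of radius $\varepsilon L^{-n}$ have the second property, but about $L^{2n}$ of them are needed to cover $B(p,\varepsilon)$, and the pigeonhole principle would lose everything. We only have to cover the points whose orbits stay close to that of $p$. The next lemma shows that over a block of $q$ iterates, where the rescaled map is bounded by $M\approx L^q$, this takes about $(\log M)^2\approx q^2$ discs, a loss of $O((\log q)/q)$ per iterate in the exponent.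

\begin{lemma}\label{lem:cover}
There is an absolute constant $C_1\ge1$ such that the following holds. Let $g$ be holomorphic on $\mathbb D_2$ with $|g|\le M$, $M\ge4$. Then $X=\{|x|\le1,\ |g(x)|\le1\}$ is covered by at most $C_1(\log M)^2$ discs $D(x_l,s_l)$ with $|x_l|\le1$, $\frac1{4M}\le s_l\le\frac1{16}$, and $|g|\le4$ on $D(x_l,2s_l)\subset\mathbb D_2$.
\end{lemma}

Two examples show the scales. For $g(x)=Mx/2$ the radii must be of order $1/M$. For $g(x)=(2x)^k$ and $M=4^k$, a disc of the cover that meets the circle $|x|=\frac12$ has $s_l\le\frac12(4^{1/k}-1)\le\frac3{2k}$ and covers an arc of length at most $2\pi s_l$, so at least $k/3$ discs, a number of order $\log M$, are needed.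

\begin{proof}
\emph{The cover.} For $x\in X$ let $s(x)$ be one half of the minimum of $\frac18$ and the Euclidean distance from $x$ to $\{|g|>4\}$ (infinite if this set is empty). The function $s$ is $\frac12$-Lipschitz, $s\le\frac1{16}$, and $|g|\le4$ on $D(x,2s(x))\subset\mathbb D_2$. By Cauchy's estimate $|g'|\le\frac43M\le2M$ on $\mathbb D_{5/4}$, so a point of $\{|g|>4\}$ within $\frac14$ of $x$ is at distance at least $\frac3{2M}$ from $x$. As $\frac1{16}\ge\frac1{4M}$, we get $s\ge\frac1{4M}$. Choose a maximal set $\{x_l\}\subset X$ such that the discs $D(x_l,s_l/4)$, $s_l=s(x_l)$, are disjoint; it is finite because the radii are bounded below. For $x\in X$ there is $l$ with $|x-x_l|<(s(x)+s_l)/4$. Then $s(x)\le s_l+(s(x)+s_l)/8$, so $s(x)\le\frac97s_l$ and $|x-x_l|<\frac47s_l$. Hence the discs $D(x_l,s_l)$ cover $X$.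

It remains to count. The indices with $s_l=\frac1{16}$ give disjoint discs of radius $\frac1{64}$ in $\mathbb D_2$, so there are at most $128^2$ of them. If $s_l<\frac1{16}$, then $|g|$ climbs from $1$ to $4$ at scale $s_l$, and $g$ is nonconstant. Such a climb costs a fixed amount of Dirichlet energy, which is invariant under scaling, and the total energy is $O(\log M)$. We use the locally Lipschitz function $u=\min(\max(\log|g|,\log2),\log4)$.

\emph{Each disc costs energy.} Let $s_l<\frac1{16}$. We claim that $\int_{D(x_l,4s_l)}|\nabla u|^2\,dA\ge c_0:=\frac{(\log2)^2}{8\pi}$. Since $|g|\le4$ on $D(x_l,2s_l)$, we have $|g'|\le4/s_l$ on $D(x_l,s_l)$, so $|g|\le2$ and $u=\log2$ on $D(x_l,s_l/4)$. The distance from $x_l$ to $\{|g|>4\}$ is $2s_l$, so by the maximum principle $u$ attains the value $\log4$ on each circle $|x-x_l|=r$ with $2s_l<r<4s_l$. Use polar coordinates $(r,\phi)$ at $x_l$. Suppose first that the set of $r\in(2s_l,4s_l)$ for which $u$ takes a value at most $\frac32\log2$ on the circle has measure at least $s_l$.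 On such a circle $u$ rises and falls by $\frac12\log2$, so $\int|\partial_\phi u|\,d\phi\ge\log2$ and $\int|\partial_\phi u|^2d\phi\ge\frac{(\log2)^2}{2\pi}$. Since $|\nabla u|^2\,dA\ge r^{-1}|\partial_\phi u|^2\,dr\,d\phi$, the energy is at least $\frac{s_l}{4s_l}\cdot\frac{(\log2)^2}{2\pi}=c_0$. Otherwise there is $r_*\in(2s_l,4s_l)$ with $u>\frac32\log2$ on the whole circle of radius $r_*$. On each ray, by the Cauchy--Schwarz inequality,
\[
\frac{(\log2)^2}4\le\Big(\int_{s_l/4}^{r_*}|\partial_ru|\,dr\Big)^2\le\int_{s_l/4}^{r_*}|\partial_ru|^2\,r\,dr\cdot\log16,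
\]
so the energy is at least $2\pi\frac{(\log2)^2}{4\log16}\ge c_0$.

\emph{The total energy.} Let $\nu(\xi)$ be the number of solutions of $g(x)=\xi$ in $\mathbb D_{5/4}$, with multiplicity. Jensen's formula for $g-\xi$ on $\mathbb D_r$, $r\uparrow2$, gives $\nu(\xi)\log\frac85\le\log\frac{M+4}{|g(0)-\xi|}$ for $|\xi|<4$, $\xi\ne g(0)$. We have $|\nabla u|=|g'/g|$ on $\{2<|g|<4\}$ and $\nabla u=0$ almost everywhere else. Changing variables, and using $\int_{|\xi|<1}\log\frac1{|\xi|}\,dA=\frac\pi2$,
\[
\int_{\mathbb D_{5/4}}|\nabla u|^2\,dA=\int_{2<|\xi|<4}\frac{\nu(\xi)}{|\xi|^2}\,dA(\xi)\le\frac{12\pi\log(M+4)+\pi/2}{4\log(8/5)}\le C\log M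
\]
with an absolute constant $C$.

\emph{Counting by dyadic scales.} Fix $j$ and consider the $l$ with $s_l<\frac1{16}$ and $2^{-j-1}<s_l\le2^{-j}$. The discs $D(x_l,4s_l)$ lie in $\mathbb D_{5/4}$, and a point $y$ belongs to at most $33^2$ of them: the discs $D(x_l,2^{-j}/8)$ are disjoint, and those with $y\in D(x_l,4s_l)$ lie in $D(y,\frac{33}82^{-j})$. So there are at most $33^2C\log M/c_0$ such $l$. Only $j$ with $4\le j\le\log_2(4M)$ occur, fewer than $\log_2M$ values. Since $\log M>1$, the total is at most $C_1(\log M)^2$.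
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Given $\delta$, choose an integer $q$ with $\frac1q\log\big(C_1(\log(8L^q))^2\big)\le\frac\delta3$; the left side tends to $0$ as $q\to\infty$. Put $M=8L^q$, $\varepsilon=\frac1{64L^q}$ and $\Gamma=C_1(\log M)^2\ge1$. Let $f^n(p)=p$, $p_i=f^i(p)$, let $\mathcal P$ be the set in the theorem, and suppose $\#\mathcal P>e^{\delta n}$.

We refine a cover of $\mathcal P$ every $q$ steps. For a complex affine map $A$ put $\psi_A=\sigma_p^{-1}\circ A$. We claim that for $0\le k\le\lfloor n/q\rfloor$ there is a family $\mathcal F_k$ of at most $\Gamma^k$ affine maps such that $\mathcal P\subset\bigcup_{A\in\mathcal F_k}\psi_A(\overline{\mathbb D}_1)$ and every $A\in\mathcal F_k$ satisfies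
\begin{equation}\label{eq:family}
|A|\le2\varepsilon\ \text{ and }\ |\sigma_{p_{kq}}\circ f^{kq}\circ\psi_A|\le4\varepsilon\ \text{ on }\mathbb D_2,\qquad\varepsilon(4M)^{-k}\le|A'|\le\varepsilon .
\end{equation}
For $k=0$ take the single map $A(x)=\varepsilon x$; the covering property follows from \eqref{eq:S1}. Let $(k+1)q\le n$ and $A\in\mathcal F_k$, and put $g=\varepsilon^{-1}\sigma_{p_{(k+1)q}}\circ f^{(k+1)q}\circ\psi_A$ on $\mathbb D_2$. By \eqref{eq:family} and \eqref{eq:S1}, $f^{kq}\psi_A(\mathbb D_2)$ is within $8\varepsilon$ of $p_{kq}$, so its image under $f^q$ is within $8L^q\varepsilon=\frac18$ of $p_{(k+1)q}$. Hence $g$ is holomorphic and $|g|\le\frac1{8\varepsilon}=M$. Let $y=\psi_A(x)\in\mathcal P$ with $|x|\le1$. Then $\mathrm{dist}(f^{(k+1)q}(y),p_{(k+1)q})<\varepsilon$: for $(k+1)q<n$ this is the definition of $\mathcal P$, and for $(k+1)q=n$ it is the inequality $\mathrm{dist}(y,p)<\varepsilon$, because $f^n$ fixes $y$ and $p$. So $|g(x)|<1$, and $x$ lies in one of the discs $D(x_l,s_l)$ of Lemma~\ref{lem:cover}.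 Replace $A$ by the maps $x\mapsto A(x_l+s_lx)$. Since $x_l+s_l\mathbb D_2=D(x_l,2s_l)\subset\mathbb D_2$, where $|g|\le4$, and $\frac1{4M}\le s_l\le1$, these maps satisfy \eqref{eq:family} for $k+1$. The claim follows.

Let $k=\lfloor n/q\rfloor$. Some $A\in\mathcal F_k$ has $N\ge e^{\delta n}\Gamma^{-n/q}\ge e^{2\delta n/3}$ points of $\mathcal P$ in $\psi_A(\overline{\mathbb D}_1)$. Fewer than $q$ iterates remain, so $f^n\psi_A(\mathbb D_2)$ is within $\frac18$ of $p_n=p$. The function $F=\sigma_p\circ f^n\circ\psi_A-A$ is holomorphic on $\mathbb D_2$, $|F|\le\frac18+2\varepsilon\le1$, and $F(x)=0$ whenever $\psi_A(x)$ is fixed by $f^n$. So $F$ has $N$ distinct zeros in $\overline{\mathbb D}_1$. For $|\xi|,|\xi'|\le\frac12$,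
\[
1-\Big|\frac{\xi-\xi'}{1-\bar\xi'\xi}\Big|^2=\frac{(1-|\xi|^2)(1-|\xi'|^2)}{|1-\bar\xi'\xi|^2}\ge\frac{(3/4)^2}{(5/4)^2}=\frac9{25},
\]
so each factor in \eqref{eq:blaschke}, with $R=2$, is at most $\frac45$ on $\mathbb D_1$, and $|F|\le(4/5)^N$ there.

Let $\rho=|A'|$. By \eqref{eq:family}, $\rho\le\varepsilon<1$ and $\log\frac1\rho\le A_0n$ with $A_0=A_0(f,\delta)$. If $\mathrm{dist}(y,\psi_A(0))<\rho$, then $\mathrm{dist}(y,p)<\rho+4\varepsilon<\frac\pi2$, so $|\sigma_p(y)-A(0)|<\rho$ by \eqref{eq:S2}, which means $y=\psi_A(x)$ with $|x|<1$. Then $\mathrm{dist}(f^n(y),y)\le2|F(x)|\le2(4/5)^N$. Theorem~\ref{thm:B} for the ball $B(\psi_A(0),\rho)$ gives, for $n\ge n_1$,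
\[
e^{2\delta n/3}\log\tfrac54-\log2<(2n^4)^{1+\log_2n}(n^2+A_0n)=e^{O((\log n)^2)},
\]
which is false for $n\ge n_0(f,\delta)$. \qed

\section{Indifferent fixed points}\label{sec:C}

We prove Theorem~\ref{thm:C}. The scheme is that of Section~\ref{sec:B}, with one change. Many fixed points force the multiplier to be very close to an $n$-th root of unity $\lambda_0$, and near $z_0$ the map $f$ is close to the rotation by $\lambda_0$. We take a perturbation that commutes with this rotation. The $n$ pushes along an orbit then add up, so neither separation of the orbit nor descent is needed.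

Let $\lambda=f'(z_0)$. Since $\lambda\ne0$ and $d\ge2$, there is $b\ne z_0$ with $f(b)=z_0$. Use a M\"obius coordinate $z$ with $z_0=0$ and $b=\infty$. Constants $C,C_0,\dots$, and those implicit in $O(\cdot)$ and $o(\cdot)$ as $n\to\infty$, depend only on $f$ and $z_0$. There are $r_0>0$ and $C_0\ge1$ with $|f(z)-\lambda z|\le C_0|z|^2$ for $|z|\le r_0$ and $|f(z)|\le C_0/|z|$ for $|z|\ge1/r_0$. Put
\[
\rho=n^{-8d},\qquad N=(8d-7)n+8\le8dn+1 .
\]
For large $n$ we have $B(z_0,n^{-8d-1})\subset\mathbb D_\rho$. So it suffices to derive a contradiction, for large $n$, from the assumption that $f^n$ has at least $N$ fixed points in $\mathbb D_\rho$.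

\subsection{The iterates are nearly rotations}
Let $c_1=\min(\frac{r_0}2,\frac1{4C_0})$ and $r_n=c_1/n$. For $|z|\le r_n$ and $0\le i\le n$,
\begin{equation}\label{eq:C1}
|f^i(z)-\lambda^iz|\le4C_0i|z|^2,\qquad|f^i(z)|\le2|z| .
\end{equation}
The first bound implies the second because $|\lambda|=1$ and $4C_0n|z|\le1$. Both for $i$ imply the first for $i+1$, since $|f^{i+1}(z)-\lambda^{i+1}z|\le C_0|f^i(z)|^2+|f^i(z)-\lambda^iz|$. This is where $|\lambda|=1$ is used.

The function $F=f^n-\mathrm{id}$ satisfies $|F|\le3r_n\le1$ on $\mathbb D_{r_n}$ and has $N$ zeros in $\mathbb D_\rho$. For $|z|\le8\rho$ each factor in \eqref{eq:blaschke} is at most $9\rho r_n/(r_n^2-8\rho^2)\le10\rho/r_n$, so $|F|\le\tau:=(10n\rho/c_1)^N$ there. As $F(0)=0$, the maximum principle for $F(z)/z$ gives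
\begin{equation}\label{eq:C2}
|F(z)/z|\le\tau/(8\rho)\ \ (|z|\le8\rho),\qquad|\lambda^n-1|\le\tau/(8\rho).
\end{equation}
Note that $\tau\le\rho^2$, because $10n\rho/c_1\le\rho^{1/2}$ and $N\ge4$. Write $\lambda=\lambda_0e^{i\beta}$ with $\lambda_0^n=1$ and $|\beta|\le\pi/n$. Then $|\lambda^n-1|=2|\sin(n\beta/2)|\ge\frac2\pi n|\beta|$, so $|\lambda^i-\lambda_0^i|\le n|\beta|\le\tau/\rho\le\rho$ for $0\le i\le n$. With \eqref{eq:C1} and Cauchy's estimate, there are holomorphic functions $e_i$ with
\[
f^i(z)=\lambda_0^iz\,(1+e_i(z)),\qquad|e_i|\le C_2n\rho\ \text{ on }\overline{\mathbb D}_{8\rho},\qquad|e_i'|\le C_2n\ \text{ on }\overline{\mathbb D}_{4\rho}.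
\]
On $\overline{\mathbb D}_{4\rho}$ we have $|\lambda_0^{-i}(f^i)'-1|=|e_i+ze_i'|\le5C_2n\rho\le\frac12$, so $|f^i(z)-f^i(z')|\ge\frac12|z-z'|$. For $|y|\le3\rho$ and $|z|=4\rho$ we have $|f^i(z)-\lambda_0^iz|\le4C_2n\rho^2<\rho\le|\lambda_0^iz-y|$, so by Rouch\'e's theorem $y\in f^i(\mathbb D_{4\rho})$. We write $f^{-i}:\overline{\mathbb D}_{3\rho}\to\mathbb D_{4\rho}$ for this inverse branch; it is $2$-Lipschitz.

\subsection{The perturbation}
Let $u(s)=v(s)/s$, a polynomial of degree at most $K-2=4d-4$ with $u(0)=-1$. Put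
\[
s(z)=(z/\rho)^n,\qquad h(z)=z\,u(s(z)),\qquad R=\frac{16C_0}\rho,\qquad Y=\frac{3R}\rho=\frac{48C_0}{\rho^2}.
\]
Then $s(\lambda_0z)=s(z)$ and $h(\lambda_0z)=\lambda_0h(z)$. The flow $\dot z=z\,u(s(z))$ projects to $\dot s=n\,v(s)$, so the sinks $a_2,\dots,a_{2d-1}$ of $v$ should produce $2d-2$ attracting cycles around $0$, and $a_1=0$ should make $0$ attracting. On $\{|z|\le3R\}$ we have $|s|\le Y^n$ and $|h|\le S:=3RC_vY^{(4d-4)n}$. Let $\gamma=(18C_v)^{-1}Y^{-(4d-4)n}$, so that $\gamma S=R/6$, and let $H$, $V$ be as in Lemma~\ref{lem:cutoff} and $\tilde f=f\circ H$. We have $\gamma\le\rho^n$, hence $n^2\gamma\to0$. The choice of $N$ and $\rho$ makes the perturbation dominate the error in \eqref{eq:C2}: since $N-1-(8d-8)n=n+7$,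
\begin{equation}\label{eq:C3}
\frac\tau{\rho\gamma}\le C^nn^N\rho^{\,N-1-(8d-8)n}=C^nn^{N-8d(n+7)}=C^nn^{-7n+8-56d}\longrightarrow0 .
\end{equation}

\subsection{The return map}
We transport the $i$-th push back to time $0$. Let $|\xi|\le\rho(1+\frac1n)$, so that $|s(\xi)|\le e$, let $0\le i<n$ and $y=f^i(\xi)$. Then $|y|\le2\rho$, and $s(y)=s(\xi)(1+e_i(\xi))^n=s(\xi)(1+O(n^2\rho))$ because $\lambda_0^n=1$. In particular $s(y)$ is bounded, and $H(y)=y\,(1+\gamma u(s(y)))$ lies in $\overline{\mathbb D}_{3\rho}$. Put $\xi'=H_i(\xi):=f^{-i}(H(f^i(\xi)))$. Then $H_i(0)=0$ and $|\xi'-\xi|\le2|H(y)-y|=O(\gamma\rho)$, so $e_i(\xi)-e_i(\xi')=O(n\gamma\rho)$. The identity $f^i(\xi')=H(y)$ gives, for $\xi\ne0$,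
\begin{equation}\label{eq:C4}
\frac{\xi'}\xi=\big(1+\gamma u(s(y))\big)\frac{1+e_i(\xi)}{1+e_i(\xi')}=1+\gamma\big(u(s(\xi))+O(n^2\rho)\big).
\end{equation}

For $0<|z|\le\rho$ let $\xi_0=z$ and $\xi_{i+1}=H_i(\xi_i)$. By \eqref{eq:C4} and induction, $|\xi_{i+1}/\xi_i-1|\le C_3\gamma$ and $|\xi_i|\le\rho e^{C_3n\gamma}\le\rho(1+\frac1n)$, since $n^2\gamma\to0$; so $\xi_1,\dots,\xi_n$ are defined. Also $\xi_i=z(1+O(n\gamma))$, hence $s(\xi_i)=s(z)(1+O(n^2\gamma))=s(z)+o(1)$. We have $\tilde f^i(z)=f^i(\xi_i)$ for $0\le i\le n$, because $f(H(f^i(\xi_i)))=f(f^i(\xi_{i+1}))$. Consequently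
\begin{equation}\label{eq:C5}
|\tilde f^i(z)|\le2\rho<R,\qquad s(\tilde f^i(z))=s(\xi_i)(1+O(n^2\rho))=s(z)+o(1)\qquad(0\le i\le n),
\end{equation}
and these iterates are holomorphic on $\mathbb D_\rho$. Taking logarithms in \eqref{eq:C4} and summing, $\log(\xi_n/z)=n\gamma\,(u(s(z))+o(1))$. By \eqref{eq:C2} and \eqref{eq:C3}, $\tilde f^n(z)=f^n(\xi_n)=\xi_n(1+o(\gamma))$. Therefore, with $s=s(z)$ and uniformly for $|z|\le\rho$,
\begin{equation}\label{eq:C6}
\tilde f^n(z)=z\exp\big(n\gamma(u(s)+o(1))\big),\qquad s(\tilde f^n(z))=s+n^2\gamma\,\big(v(s)+o(1)\big);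
\end{equation}
the second formula is the $n$-th power of the first, with $n^2\gamma\to0$ and $su(s)=v(s)$.

\emph{The fixed point $0$.} It has multiplier $\lambda H'(0)=\lambda(1-\gamma)$ for $\tilde f$, so it is attracting. On $E_1=\mathbb D_{\rho/2}$ we have $|s|\le2^{-n}$ and $u(s)=-1+o(1)$, so \eqref{eq:C6} gives $|\tilde f^n(z)|\le|z|$ and $\tilde f^n(E_1)\subset E_1$.

\emph{The other cycles.} Let $2\le j\le2d-1$. The function $s$ maps the sector $\Sigma=\{|\arg z|<\pi/n\}$ biholomorphically onto $\mathbb C\setminus(-\infty,0]$. The disc $W_j$ lies in the right half-plane and in $\mathbb D_1$, so $Q_j=(s|_\Sigma)^{-1}(W_j)$ lies in $\{|\arg z|<\frac\pi{2n}\}\cap\mathbb D_\rho$. By \eqref{eq:C6}, $\tilde f^n$ changes arguments by $O(n\gamma)=o(1/n)$, so it maps a neighborhood of $Q_j$ into $\Sigma$. Thus $s|_\Sigma$ conjugates $\tilde f^n$ near $Q_j$ to the map $s\mapsto s+n^2\gamma(v(s)+o(1))$ near $W_j$. By Lemma~\ref{lem:sink}, with $n^2\gamma$ in place of $\gamma$, we get $\tilde f^n(Q_j)\subset\mathrm{int}\,Q_j$ and an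 attracting fixed point of $\tilde f^n$ in $E_j:=\mathrm{int}\,Q_j$. By \eqref{eq:C5} its $\tilde f$-orbit lies in $\{|s-a_j|<2\kappa\}$. These sets are disjoint for different $j$ and do not contain $0$, so together with $0$ we have $2d-1$ distinct attracting cycles.

The set $E=\bigcup_{j=1}^{2d-1}\bigcup_{0\le i<n}\tilde f^i(E_j)$ is open, contains these cycles, satisfies $\tilde f(E)\subset E$, and is disjoint from $V$ by \eqref{eq:C5}. On $V$ we have $|H|\ge R/2\ge1/r_0$, so $|\tilde f|\le2C_0/R=\rho/8$ and $\tilde f(V)\subset E_1\subset E$. This contradicts Lemma~\ref{lem:surgery} and proves Theorem~\ref{thm:C}. \qed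

\section{Small cycles near a Cremer point}\label{sec:D}

We prove Proposition~\ref{prop:D}. Let $P_\lambda(z)=\lambda z+z^2$. A fixed point whose multiplier is a primitive $q$-th root of unity is a multiple fixed point of the $q$-th iterate, and a small change of $\lambda$ splits off a cycle of period $q$. A Baire category argument makes this happen at infinitely many scales.

Let $\lambda_*=e^{2\pi ip/q}$ with $p/q$ in lowest terms. By the Leau--Fatou theory, $P_{\lambda_*}^q-\mathrm{id}$ vanishes at $0$ to order $\nu q+1$ for some integer $\nu\ge1$; there are $\nu q$ attracting petals, permuted in $\nu$ cycles, and each cycle of petals attracts a critical point. The critical point $\infty$ is fixed and there is only one finite critical point, so $\nu=1$ and the order is exactly $q+1$. For $1\le j<q$ the function $P_{\lambda_*}^j-\mathrm{id}$ has a simple zero at $0$, because $\lambda_*^j\ne1$.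

Fix $r$ with $0<2r\le e^{-q^2}$ such that $0$ is the only zero of the functions $P_{\lambda_*}^j-\mathrm{id}$, $1\le j\le q$, in $\overline{\mathbb D}_r$. Let $U=\mathbb D_r\subset B(0,e^{-q^2})$ and $U'=\mathbb D_{2^{-q}r}$. Since $|P_\lambda(z)|\le2|z|$ for $|z|\le1$ and $|\lambda|=1$, we have $P_\lambda^i(U')\subset U$ for $0\le i<q$. By Rouch\'e's theorem on $\partial U$ and $\partial U'$ there is $c(p/q)>0$ such that for $|\alpha-p/q|<c(p/q)$ and $\lambda=e^{2\pi i\alpha}$, the function $P_\lambda^q-\mathrm{id}$ has exactly $q+1$ zeros with multiplicity in each of $U$ and $U'$, and for $1\le j<q$ the only zero of $P_\lambda^j-\mathrm{id}$ in $U$ is $0$. Let $\alpha$ be irrational. Then $\lambda^q\ne1$, so $0$ is a simple zero of $P_\lambda^q-\mathrm{id}$, and there is a zero $z_1\ne0$ in $U'$. Its orbit lies in $U$, and its exact period is $q$ because no smaller iterate fixes it. So $B(0,e^{-q^2})\setminus\{0\}$ contains a cycle of exact period $q$.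

For each $N$ the union of the intervals $\{|\alpha-p/q|<c(p/q)\}$ over all $p/q$ in lowest terms with $q\ge N$ is open and dense in $\mathbb R$. By Baire's theorem the irrational numbers that lie in all these unions form a dense $G_\delta$ set. For such $\alpha$ there are infinitely many $n=q$ with a cycle of exact period $n$ in $B(0,e^{-n^2})\setminus\{0\}$. If $P_\lambda$ were conjugate near $0$ to $\xi\mapsto\lambda\xi$, then for large $n$ such a cycle would lie in the domain of the conjugacy and give $\xi\ne0$ with $\lambda^n\xi=\xi$, which is impossible. So $0$ is a Cremer point and lies in the Julia set. A quadratic polynomial has at most one non-repelling cycle in $\mathbb C$ (Douady; Shishikura 1987), and here it is the fixed point $0$. Hence the cycles found above are repelling and lie in the Julia set. \qed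

\begin{thebibliography}{9}

\bibitem{Prz}
Feliks Przytycki, \emph{Thermodynamic formalism methods in one-dimensional real and complex dynamics}, arXiv:1806.06186 (2018).

\end{thebibliography}
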